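# Purity of open de Rham spaces with a pole of order at least two

## 1. Rank two, all poles of order two

Fix distinct points $p_1,\dots,p_d\in\mathbb P^1(\mathbb C)$, $d\ge 2$. Consider meromorphic connections on the trivial rank two bundle over $\mathbb P^1$ with poles of order two at the $p_i$. In a local coordinate $z$ at $p_i$ the polar part of such a connection is $B_i=(B_{i,2}z^{-2}+B_{i,1}z^{-1})dz$ with $2\times 2$ matrices $B_{i,2},B_{i,1}$. Since $\mathbb P^1$ has no nonzero holomorphic $1$-forms, the polar parts determine the connection. The only constraint on them is the residue theorem, $\sum_iB_{i,1}=0$. We prescribe each $B_i$ up to local gauge transformations, divide by global conjugation, and get a moduli space $\mathcal M$. It is smooth and affine, hence far from compact, so its cohomology only carries a mixed Hodge structure. The question is whether this structure is nevertheless pure, as it would be for a smooth projective variety. In this section we answer it in the present special case.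

### Residues over pairs of lines

Let $G=\mathrm{GL}_2$, let $T$ be the diagonal torus and let $\mathfrak t\subset\mathfrak g$ be the Lie algebras. Fix diagonal matrices $\Lambda_i$ with two distinct eigenvalues and $\Gamma_i=\mathrm{diag}(\gamma_i,\delta_i)$. Let $\mathcal O_i$ be the orbit of $C_i=(\Lambda_iz^{-2}+\Gamma_iz^{-1})dz$ under $\mathrm{GL}_2(\mathbb C[z]/z^2)$, which acts by conjugation followed by dropping the non-polar terms. Every group element is $h(1+z\eta)$ with $h\in G$, $\eta\in\mathfrak g$, and $1+z\eta$ sends $\Lambda z^{-2}+\Gamma z^{-1}$ to $\Lambda z^{-2}+(\Gamma+[\eta,\Lambda])z^{-1}$. Since $\Lambda$ has distinct eigenvalues, $[\eta,\Lambda]$ runs over all matrices with zero diagonal. Hence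
$$\mathcal O_i=\big\{\big(h\Lambda_ih^{-1},\ h(\Gamma_i+\nu)h^{-1}\big): h\in G,\ \nu\text{ with zero diagonal}\big\}.\tag{1}$$
The first matrix knows exactly its ordered pair of eigenlines, i.e. the point $x_i=hT\in G/T$. So $\mathcal O_i$ maps $G$-equivariantly to $G/T$, and the fibre over $hT$ is the affine space $h\Gamma_ih^{-1}+(h\mathfrak th^{-1})^\perp$, where $\perp$ refers to the trace form. As $G/T$ is affine (it is the closed conjugacy class of $\Lambda_i$), so is $\mathcal O_i$, and $\dim\mathcal O_i=4$.

Let $\mu(B)=\sum_iB_{i,1}$ on $\prod_i\mathcal O_i$ and $\mathcal M=\mu^{-1}(0)/\!\!/\mathrm{PGL}_2$. We assume that the data are generic: $\sum_i(\gamma_i+\delta_i)=0$, and $\sum_i\varepsilon_i\neq0$ for every choice of $\varepsilon_i\in\{\gamma_i,\delta_i\}$.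

**Proposition 1.** Let $n=2$, $d\ge2$, all pole orders equal to $2$, and the data generic. Then $\mathcal M$ is non-empty, $H^{odd}(\mathcal M)=0$, $H^{2p}(\mathcal M)$ is of Hodge type $(p,p)$, $H^*_c(\mathcal M)$ is pure, and
$$\sum_p\dim H^{2p}(\mathcal M)\,q^p=\frac{(1+q)^{d-1}-2^{d-1}q^{2(d-1)}}{1-q}.$$

**Step 1: which tuples of line pairs carry a solution.** The purpose is to turn $\sum B_{i,1}=0$ into linear algebra over $X=(G/T)^d$. For $x=(h_iT)_i$ put $\rho_i=h_i\Gamma_ih_i^{-1}$ and $A_x=\bigcap_ih_i\mathfrak th_i^{-1}$. We need $\nu_i\in(h_i\mathfrak th_i^{-1})^\perp$ with $\sum\nu_i=-\sum\rho_i$. Since $\sum_i(h_i\mathfrak th_i^{-1})^\perp=A_x^\perp$, a solution exists iff $\sum_i\mathrm{tr}(\rho_i\xi)=0$ for all $\xi\in A_x$. The algebra $A_x$ contains the scalars, and $\dim A_x=2$ exactly when all the pairs of lines agree up to order.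

If $\dim A_x=1$, the condition is $\sum_i\mathrm{tr}\,\Gamma_i=0$, which holds. If $\dim A_x=2$, then $A_x$ contains the projector $e$ onto the first line of $x_1$ along the second, and $\mathrm{tr}(\rho_ie)\in\{\gamma_i,\delta_i\}$. So $\sum_i\mathrm{tr}(\rho_ie)\ne0$ and there is no solution. Hence $\mu^{-1}(0)$ lies over the open set $U=\{\dim A_x=1\}$. Over $U$ the linear map $\bigoplus_i(h_i\mathfrak th_i^{-1})^\perp\to\mathfrak g$ has constant image $(\mathbb C\cdot1)^\perp$ of dimension $3$, so $\mu^{-1}(0)\to U$ is a torsor under a vector bundle of rank $2d-3$. In particular $\mu^{-1}(0)$ is smooth.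

**Step 2: a quotient by one copy of $\mathbb C^*$.** We use the first pole to reduce the group. The stabilizer of $x\in U$ in $G$ is $A_x^\times=\mathbb C^*$, so $\mathrm{PGL}_2$ acts freely on $\mu^{-1}(0)$. Let $W\subset\mu^{-1}(0)$ be the fibre over $x_1=eT$. Then $\mu^{-1}(0)=G\times_TW$, so $\mathcal M=W/\!\!/T'$ with $T'=T/\mathbb C^*\cong\mathbb C^*$ via $\alpha=t_1/t_2$. Here $W$ is smooth affine, and $T'$ acts freely, so all its orbits have the same dimension and are closed. By Luna's slice theorem $W\to\mathcal M$ is a principal $T'$-bundle. Put $V=(G/T)^{d-1}$ and $V^\circ=V\setminus V^{T'}$. The points $v\in V$ with $\dim A_{(eT,v)}=2$ are the $2^{d-1}$ fixed points of $T'$, so $W\to V^\circ$ is a $T'$-equivariant affine bundle. Since $\dim V=2(d-1)>0$, $V^\circ$ is non-empty. Also $\dim\mathcal M=2(d-1)+(2d-3)-1=4d-6$.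

### Mixed Hodge structures and finite-dimensional models of Borel cohomology

We pause to recall what the last step, and the whole talk, rests on. Cohomology has $\mathbb Q$-coefficients, which does not affect Hodge numbers.

The cohomology $H^i(V)$ of a complex variety carries Deligne's mixed Hodge structure, functorial for morphisms of varieties. Say that $H^*(V)$ is *of Tate type* if $H^{odd}(V)=0$ and $H^{2p}(V)$ is of type $(p,p)$ for all $p$. Sub- and quotient mixed Hodge structures of structures of type $(p,p)$ are of type $(p,p)$. Chern classes $c_p$ of algebraic vector bundles are of type $(p,p)$, so $H^*(V)$ is of Tate type if Chern classes generate it. Pull-back along a bundle with affine spaces as fibres is an isomorphism of mixed Hodge structures. If $V$ is smooth of pure dimension $D$, Poincaré duality reads $H_c^{2D-i}(V)\cong H^i(V)^\vee(-D)$. So if $H^*(V)$ is of Tate type, then $H_c^{odd}(V)=0$ and $H_c^{2D-2p}(V)$ is of type $(D-p,D-p)$, and $H^*_c(V)$ is pure, meaning $h_c^{p,q;i}=0$ unless $p+q=i$. Purity can fail: $H^1(\mathbb C^*)$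 has type $(1,1)$, and $H_c^1(\mathbb C^*)$ has type $(0,0)$, weight $0$ in degree $1$.

If $S\subset V$ is closed, smooth, of pure codimension $c$ in a smooth $V$, there is the Gysin sequence
$$\cdots\to H^{i-2c}(S)\to H^i(V)\to H^i(V\setminus S)\to H^{i+1-2c}(S)\to\cdots,$$
and the Gysin map followed by restriction to $S$ is multiplication by the Euler class (top Chern class) of the normal bundle.

Now let $G=\mathrm{GL}_m$ act on a variety $V$; $H_G^*(V)=H^*(V_{hG})$, $V_{hG}=V\times_GEG$, is Borel equivariant cohomology. Let $E_N$ be the variety of injective linear maps $\mathbb C^m\to\mathbb C^N$, with $G$ acting by precomposition. Then $E_N\to\mathrm{Gr}(m,N)$ is a Zariski locally trivial principal $G$-bundle, so $V_N:=V\times_GE_N$ is a variety, locally $V$ times an open subset of $\mathrm{Gr}(m,N)$, and it is smooth if $V$ is. For $m=1$, $E_N=\mathbb C^N\setminus0$ and $V_N$ is a bundle over $\mathbb P^{N-1}$. The non-injective maps have codimension $N-m+1$ in $\mathrm{Hom}(\mathbb C^m,\mathbb C^N)$, so $E_N$ is $2(N-m)$-connected. In the diagram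 $V_N\leftarrow V\times_G(E_N\times EG)\to V\times_GEG$ the left map has contractible fibres $EG$ and the right one has fibres $E_N$. Hence
$$H_G^i(V)\cong H^i(V_N)\qquad\text{for }i\le2(N-m).\tag{2}$$
This puts a mixed Hodge structure on $H_G^i(V)$. It does not depend on $N$, because the inclusions $V_N\subset V_{N+1}$ are morphisms of varieties compatible with (2), and it is functorial for equivariant morphisms. Applying the Gysin sequence to $S_N\subset V_N$ with $N$ large relative to $i$, we get, for $S\subset V$ closed, smooth, $G$-stable of pure codimension $c$ in a smooth $V$, the same long exact sequence with $H_G^*$ in place of $H^*$. The composite of the Gysin map with restriction to $S$ is multiplication by the equivariant Euler class $e(\mathcal N_S)$ of the normal bundle.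

### The ordinary and the equivariant Gysin sequence of the fixed points

A sensible first attempt is to compute $H^*(V^\circ)$ and then divide by $T'$. Take $d=2$. Then $V=G/T=\mathbb P^1\times\mathbb P^1\setminus\Delta$ is an affine line bundle over $\mathbb P^1$, so it is of Tate type with $H^3(V)=H^4(V)=0$. Removing the two fixed points (codimension $2$), the Gysin sequence gives $H^3(V^\circ)\cong H^0(2\text{ points})(-2)$, a two-dimensional space of type $(2,2)$: weight $4$ in degree $3$. So $V^\circ$ is not pure. The Gysin map from the two points has target $H^4(V)=0$, so it cannot be injective, and everything it kills turns into impure classes. Equivariantly this map becomes injective.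

**Step 3: the equivariant sequence.** We finish the proof of Proposition 1. Forgetting the second line of each pair is a $T'$-equivariant bundle $V\to(\mathbb P^1)^{d-1}$ with fibres $\mathbb A^{d-1}$. The model $((\mathbb P^1)^{d-1})_N$ is a fibre product of projective bundles $\mathbb P(\mathcal L\oplus\mathcal O)$ over $\mathbb P^{N-1}$, so its cohomology is generated by Chern classes. Thus $H_{T'}^*(V)$ is of Tate type with series $(1+q)^{d-1}/(1-q)$, where $q$ has cohomological degree $2$. At a fixed point $v$ the tangent space $T_vV$ is a sum of $d-1$ copies of $\mathfrak g/\mathfrak t$, up to swapping lines, so its weights are $d-1$ times $\alpha$ and $d-1$ times $-\alpha$. The Euler class is $(-u^2)^{d-1}\in H^*_{T'}(pt)=\mathbb Q[u]$, $u=c_1(\alpha)$. It is nonzero, so multiplication by it is injective, and so is the Gysin map. The long exact sequence breaks up: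
$$0\to\bigoplus_{v\in V^{T'}}H_{T'}^{i-4(d-1)}(pt)\to H_{T'}^i(V)\to H_{T'}^i(V^\circ)\to0.\tag{3}$$
As a quotient of $H_{T'}^*(V)$, $H_{T'}^*(V^\circ)$ is of Tate type, with series $\frac{(1+q)^{d-1}}{1-q}-\frac{2^{d-1}q^{2(d-1)}}{1-q}$. Finally, for $N$ large, $W_N\to\mathcal M$ is a bundle with highly connected fibre $\mathbb C^N\setminus0$, and $W_N\to V^\circ_N$ is an affine bundle. So $H^i(\mathcal M)\cong H^i(W_N)\cong H^i_{T'}(V^\circ)$ as mixed Hodge structures. Poincaré duality gives the statement on $H_c^*$. $\square$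

For $d=2$ the series is $1+2q$; for $d=3$ it is $1+3q+4q^2+4q^3$.

What changes in general? First, for other pole orders we need a replacement for the map $\mathcal O_i\to G/T$ with affine fibres, and, for Step 1, a way to evaluate $\mathcal O_i$ on idempotents. Second, in rank $n$ the bad locus $\{\dim A_x\ge2\}$ consists of many strata, indexed by how far the configurations coincide; they are not closed, and their equivariant cohomology is no longer a polynomial ring, so a nonzero Euler class might be a zero divisor. We meet these points in this order.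

## 2. Formal types, coadjoint orbits and the purity theorem

Fix $n\ge2$, $d\ge1$, distinct points $p_1,\dots,p_d\in\mathbb P^1(\mathbb C)$, and pole orders $k_1,\dots,k_d\ge1$. Put $\mathbf k=\sum_ik_i$ and $R_k=\mathbb C[z]/z^k$. From now on $G=\mathrm{GL}_n$ and $\mathfrak g=\mathfrak{gl}_n$, with diagonal and upper triangular matrices $\mathfrak t\subset\mathfrak b\subset\mathfrak g$ and groups $T\subset B$. Further, $G_k=\mathrm{GL}_n(R_k)$ and $\mathfrak g_k=\mathfrak{gl}_n(R_k)$. The dual $\mathfrak g_k^*$ is identified with the space of polar parts $(A_kz^{-k}+\dots+A_1z^{-1})dz$, $A_j\in\mathfrak g$, via $\langle C,\xi\rangle=\mathrm{Res}\,\mathrm{tr}(C\xi)$. The coadjoint action is conjugation followed by dropping non-polar terms. We regard $\mathfrak g\subset\mathfrak g_k$ as the constant matrices; then $B|_{\mathfrak g}=\mathrm{Res}\,B$ for $B\in\mathfrak g_k^*$. For $I\subset[n]=\{1,\dots,n\}$ put $e_I=\sum_{a\in I}E_{aa}$.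

**Definition (formal type).** A formal type at $p_i$ is $C_i=(C_{i,k_i}z^{-k_i}+\dots+C_{i,1}z^{-1})dz$ with all $C_{i,j}$ diagonal and $C_{i,k_i}$ regular semisimple, i.e. with $n$ distinct eigenvalues.

Let $\mathcal O_i\subset\mathfrak g_{k_i}^*$ be the $G_{k_i}$-orbit of $C_i$, let $\mu(B)=\sum_i\mathrm{Res}\,B_i$ on $\prod_i\mathcal O_i$, and let $\mathbf C=(C_1,\dots,C_d)$.

**Definition (open de Rham space).** $\mathcal M_n(\mathbf C)=\mu^{-1}(0)/\!\!/\mathrm{PGL}_n$, the affine GIT quotient for simultaneous conjugation.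

It parametrizes meromorphic connections on the trivial rank $n$ bundle on $\mathbb P^1$ with poles at the $p_i$, formally of type $C_i$ at $p_i$.

**Definition (generic).** $\mathbf C$ is generic if (G1) $\sum_i\mathrm{tr}\,C_{i,1}=0$, and (G2) for every $1\le n'<n$ and all subsets $I_i\subset[n]$ of size $n'$, one for each $i$, $\sum_i\sum_{j\in I_i}(C_{i,1})_{jj}\ne0$.

The conjecture, stated in Dimitri Wyss, "Motivic and $p$-adic Localization Phenomena", arXiv:1709.06769 (2017), is that for any generic $\mathbf C$ the mixed Hodge structure on $H_c^*(\mathcal M_n(\mathbf C))$ is pure. If all $k_i=1$, purity is a theorem of Hausel–Letellier–Rodriguez-Villegas, via a description of $\mathcal M_n(\mathbf C)$ as a quiver variety. We use that theorem in this case only. In all other cases we prove the following.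

**Theorem A.** Let $\mathbf C$ be generic (with regular semisimple leading terms) and some $k_i\ge2$; order the poles so that $k_1\ge2$. If $\mathcal M=\mathcal M_n(\mathbf C)\ne\emptyset$, then $\mathcal M$ is irreducible, $H^{odd}(\mathcal M)=0$, and $H^{2p}(\mathcal M)$ is of Hodge type $(p,p)$ for all $p$. Hence $h_c^{p,q;i}(\mathcal M)=0$ unless $p=q$ and $i=2p$; in particular $H_c^*(\mathcal M)$ is pure. The ring $H^*(\mathcal M)$ is generated by first Chern classes of the line bundles $\mathcal L_{i,a}\otimes\mathcal L_{1,1}^{-1}$ defined in Section 7.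

**Theorem B.** Let $\mathbf C$ be as in Theorem A, without assuming $\mathcal M\ne\emptyset$. Then $\mathcal M_n(\mathbf C)\ne\emptyset$ iff $\mathbf k\ge3$. With $w=\mathbf k/2-1$ and $[m]!=\prod_{a=1}^m\frac{1-q^a}{1-q}$,
$$\sum_p\dim H^{2p}(\mathcal M_n(\mathbf C))\,q^p=(1-q)\,q^{wn^2}(n!)^d\,[x^n]\log\sum_{m\ge0}\frac{q^{-wm^2}([m]!)^d}{(m!)^d\prod_{a=1}^m(1-q^a)}x^m .$$

**Theorem C.** Let $C_i=\mathrm{diag}(c_{i,1},\dots,c_{i,n})\in\mathfrak g_{k_i}^*$ be arbitrary diagonal polar parts satisfying (G1) and (G2). Let $m^{(i)}_{ab}\in\{0,\dots,k_i\}$ be the pole order of $c_{i,a}-c_{i,b}$ ($0$ if they are equal). Assume that for one pole, say $i=1$, $m^{(1)}_{ab}\ge2$ for all $a\ne b$. Put $\mathcal O_i=G_{k_i}C_i$ and $\mathcal M=\mu^{-1}(0)/\!\!/\mathrm{PGL}_n$. If $\mathcal M\ne\emptyset$, it is smooth, affine, irreducible of dimension $D=\sum_i\dim\mathcal O_i-2(n^2-1)$, $H^{odd}(\mathcal M)=0$, and $H^{2p}(\mathcal M)$ is of type $(p,p)$. So $H_c^*(\mathcal M)$ is pure.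

**Corollary (the conjecture holds).** For every generic $\mathbf C$ the mixed Hodge structure on $H_c^*(\mathcal M_n(\mathbf C))$ is pure.

If the leading terms are regular semisimple, then $m^{(i)}_{ab}=k_i$ for $a\ne b$. So Theorem A, except for the generators, is the case of Theorem C with regular leading terms and $k_1\ge2$. The corollary follows from Theorem A if some $k_i\ge2$ (purity is vacuous if $\mathcal M=\emptyset$), and from the quoted theorem if all $k_i=1$. In Sections 3–6 we work in the generality of Theorem C.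

## 3. Half-dimensional subalgebras for diagonal polar parts

Fix one pole and drop $i$: $C=\mathrm{diag}(c_1,\dots,c_n)\in\mathfrak g_k^*$, with $m_{ab}$ the pole order of $c_a-c_b$. In Section 1 the space $G/T$ was $G_2/P^\times$ for the algebra $P=\mathfrak t+z\mathfrak g$ of matrices whose off-diagonal entries lie in $zR_2$, and the fibre over the base point was $C+P^\perp$.

Let us try the same for $n=2$, $k=m_{12}=3$, with $P=\{p:p_{12},p_{21}\in z^sR_3\}$. The orbit has dimension $6$ (see Lemma 4 below), so we want $\dim P^\perp=3$; but $\dim P^\perp=2s$. With $s=2$ the pairs $(x,B)$, $x\in G_3/P^\times$, $B$ in the affine space over $x$, form a space of dimension $4+4=8>6$. With $s=1$ the affine space attached to $x=gP^\times$ is not defined: for $p=zE_{12}$, $q=zE_{21}$ we get $\langle C,pq-qp\rangle=\mathrm{Res}\,(c_1-c_2)z^2\neq0$, so $C|_P$ is not invariant under conjugation by $P^\times$ (conjugate $q$ by $1+p$: modulo $z^3$ the result is $q+pq-qp$). Symmetric choices stop at every odd $m_{ab}$. The remedy is to split $m_{ab}$ asymmetrically,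 rounding down above the diagonal and up below it. The price is that one must check that the result is still an algebra.

**The order of the indices.** Since $m_{ac}\le\max(m_{ab},m_{bc})$, the relations $m_{ab}\le s$, $s=0,1,\dots$, are nested equivalence relations on $[n]$ (put $m_{aa}=0$). After a permutation of $[n]$, which changes neither $\mathcal O$ nor (G1), (G2), all their classes are intervals. We assume this from now on, for each pole separately. (If all $m_{ab}=k$, $a\neq b$, no permutation is needed.)

**Definition (the algebra $P$).** Put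
$$s_{ab}=\lfloor m_{ab}/2\rfloor\ (a<b),\quad s_{ab}=\lceil m_{ab}/2\rceil\ (a>b),\quad s_{aa}=0,\qquad P=\{p\in\mathfrak g_k:p_{ab}\in z^{s_{ab}}R_k\}.\tag{4}$$
So $s_{ab}+s_{ba}=m_{ab}$ for $a\ne b$. Let $\mathfrak l_0\supset\mathfrak t$ be the constant block diagonal matrices for the blocks $\{m_{ab}=0\}$, which are intervals, let $\mathfrak q$ be the constant block upper triangular matrices, and let $L_0\subset Q$ be the corresponding groups.

Examples with regular leading term (so $\mathfrak l_0=\mathfrak t$, $Q=B$): for $k=1$, $P=\mathfrak b$; for $k=2$, $P=\mathfrak t+z\mathfrak g$; for $k=3$, $n=2$, $p_{12}\in zR_3$ and $p_{21}\in z^2R_3$. The interval condition matters: for $k=1$, $C=\mathrm{diag}(c,c',c)z^{-1}dz$ with $c\ne c'$, definition (4) without reordering would allow the entries $(2,3)$ and $(3,1)$ and forbid $(2,1)$, although $E_{23}E_{31}=E_{21}$.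

**Lemma 2.** $P$ is a unital associative subalgebra of $\mathfrak g_k$ containing $\mathfrak l_0$, and $P^\times=P\cap G_k$. For $p,q\in P$ we have $\langle C,pq\rangle=\langle C,qp\rangle$; hence $\langle C,p\xi p^{-1}\rangle=\langle C,\xi\rangle$ for $p\in P^\times$, $\xi\in P$.

*Proof.* **Step 1: $P$ is closed under products.** As $(pq)_{ac}=\sum_bp_{ab}q_{bc}$, it suffices that
$$s_{ac}\le s_{ab}+s_{bc}\quad\text{for all }a,b,c.\tag{5}$$
This is trivial if two indices coincide. Let $a,b,c$ be distinct and let $m$ be the maximum of $m_{ab},m_{bc},m_{ac}$; by the ultrametric inequality at least two of them equal $m$.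

- $m_{ac}<m$. Then $m_{ab}=m_{bc}=m$, and $s_{ab}+s_{bc}\ge2\lfloor m/2\rfloor\ge m-1\ge m_{ac}\ge s_{ac}$.
- All three equal $m$. If $a<c$, then $s_{ac}=\lfloor m/2\rfloor\le s_{ab}$. If $a>c$, then $a>b$ or $b>c$, so one term on the right is $\lceil m/2\rceil=s_{ac}$.
- $m_{ac}=m_{ab}=m>m_{bc}$. The class of $b$ for the relation $m_{\cdot\cdot}\le m_{bc}$ is an interval that contains $c$ and not $a$. So $b,c$ lie on the same side of $a$, and $s_{ac}=s_{ab}$.
- $m_{ac}=m_{bc}=m>m_{ab}$. Likewise $a,b$ lie on the same side of $c$, and $s_{ac}=s_{bc}$.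

Clearly $1\in\mathfrak l_0\subset P$. If $p\in P$ is invertible in $\mathfrak g_k$, left multiplication by $p$ is injective, hence surjective, on the finite-dimensional space $P$, so $p^{-1}\in P$.

**Step 2: $C$ is a trace on $P$.** We have $\mathrm{tr}(C(pq-qp))=\sum_{a,b}(c_a-c_b)p_{ab}q_{ba}$, and the $(a,b)$ term has pole order at most $m_{ab}-s_{ab}-s_{ba}=0$ for $a\neq b$. So there is no residue. The second claim is the first for the pair $p\xi$, $p^{-1}$. $\square$

The next lemma replaces "the projector onto a line" of Section 1.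

**Lemma 3.** $P\bmod z\subset\mathfrak q$; if all $m_{ab}\ge2$ ($a\ne b$), then $P\bmod z=\mathfrak t$. The map $\pi:P\to\mathfrak l_0$, block diagonal part of the reduction mod $z$, is an algebra homomorphism with $\pi|_{\mathfrak l_0}=\mathrm{id}$ and nilpotent kernel $N$, and $P^\times=(1+N)L_0$. Every complete orthogonal system of idempotents $(f_j)$ of $P$ is conjugate under $1+N$ to $(\pi(f_j))$. Every idempotent of $P$ is $P^\times$-conjugate to some $e_I$.

*Proof.* If $a>b$ and $m_{ab}>0$, then $s_{ab}=\lceil m_{ab}/2\rceil\ge1$, so $P\bmod z\subset\mathfrak q$. If all $m_{ab}\ge2$, then $s_{ab}\ge1$ for all $a\ne b$, so $P\bmod z=\mathfrak t$. Taking the block diagonal part is an algebra homomorphism on $\mathfrak q$, so $\pi$ is one. The reduction of $N$ mod $z$ consists of strictly block upper triangular matrices, so $N^n\subset z\mathfrak g_k$ and $N^{nk}=0$; thus $1+N\subset P^\times$. If $p\in P^\times$, then $\pi(p)\in L_0$ and $p\,\pi(p)^{-1}\in1+N$.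

Given $(f_j)$, put $\bar f_j=\pi(f_j)\in\mathfrak l_0\subset P$ and $u=\sum_j\bar f_jf_j$. Then $\pi(u)=\sum_j\bar f_j=1$, so $u\in1+N$ is invertible. By orthogonality $uf_j=\bar f_jf_j=\bar f_ju$, i.e. $uf_ju^{-1}=\bar f_j$. For a single idempotent $f$ apply this to $(f,1-f)$: $f$ is conjugate to the idempotent $\pi(f)$ of $\mathfrak l_0$. Since $\mathfrak l_0$ is a product of matrix algebras, $\pi(f)$ is $L_0$-conjugate to some $e_I$. $\square$

**Lemma 4.** $\mathrm{Stab}_{G_k}(C)\subset P^\times$, $\dim\mathcal O=\sum_{a\ne b}m_{ab}$, $\dim\mathfrak g_k/P=\dim P^\perp=\frac12\dim\mathcal O$, and $P^\times$ acts transitively on $C+P^\perp\subset\mathfrak g_k^*$.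

*Proof.* An element $g\in G_k$ fixes $C$ iff the polar part of $Cg-gC$ vanishes. Its $(a,b)$ entry is $(c_a-c_b)g_{ab}$, so the condition is $g_{ab}\in z^{m_{ab}}R_k$ for all $a\ne b$. This gives $\dim\mathcal O=\sum_{a\neq b}m_{ab}$, and $\mathrm{Stab}(C)\subset P^\times$ because $s_{ab}\le m_{ab}$. Next, $\dim P^\perp=\dim\mathfrak g_k/P=\sum_{a\ne b}s_{ab}=\sum_{a<b}m_{ab}=\frac12\dim\mathcal O$.

For transitivity, $P^\times C\subset C+P^\perp$ by Lemma 2, and
$$\dim P^\times C=\dim P-\dim\mathrm{Stab}(C)=\sum_{a\ne b}(m_{ab}-s_{ab})=\sum_{a<b}m_{ab}=\dim P^\perp.$$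
Since $c_a=c_b$ within a block of $\mathfrak l_0$, $L_0$ commutes with $C$, so $P^\times C=(1+N)C$ is an orbit of a unipotent group on an affine space. Such orbits are closed (Kostant–Rosenlicht). A closed subset of full dimension in the irreducible $C+P^\perp$ is everything. $\square$

**Lemma 5.** Reduction mod $z$ induces a Zariski locally trivial bundle $G_k/P^\times\to G/Q$ whose fibres are affine spaces.

*Proof.* Let $\tilde Q\subset G_k$ be the preimage of $Q$, and $R\subset\tilde Q$ the preimage of the unipotent radical of $Q$. Then $R$ is connected unipotent, $\tilde Q=L_0\ltimes R$, and $P^\times\subset\tilde Q$. An element of $P^\times$ lies in $R$ iff $\pi$ sends it to $1$, so $P^\times\cap R=1+N$, which is connected unipotent, and $P^\times=L_0\ltimes(1+N)$. Hence the fibre is $\tilde Q/P^\times=R/(1+N)$, a quotient of a connected unipotent group by a connected closed subgroup, which is an affine space. A local section $\sigma$ of $G\to G/Q$, viewed in $G_k$, trivializes the bundle over its domain by $(v,f)\mapsto\sigma(v)f$. $\square$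

Restore the index: $P_i,\pi_i,N_i,Q_i$ belong to $C_i$. Put $X_i=G_{k_i}/P_i^\times$ and $X=\prod_iX_i$; these are smooth and irreducible, and $\dim X=\frac12\sum_i\dim\mathcal O_i$. For $x_i=g_iP_i^\times$ put $P_{x_i}=g_iP_ig_i^{-1}$ and $\chi_{x_i}(g_i\xi g_i^{-1})=\langle C_i,\xi\rangle$ for $\xi\in P_i$. This is a well-defined linear form on $P_{x_i}$, since replacing $g_i$ by $g_ip$ changes $\xi$ to $p^{-1}\xi p$ (Lemma 2).

**Lemma 6.** $\mathcal O_i$ is $G_{k_i}$-equivariantly isomorphic, via $(x,B)\mapsto B$, to the closed subscheme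
$$\{(x,B)\in X_i\times\mathfrak g_{k_i}^*:\ B|_{P_x}=\chi_x\}.\tag{6}$$
Moreover $\mathcal O_i$ is affine.

*Proof.* **Step 1: the isomorphism.** The restriction maps $\mathfrak g_{k_i}^*\to P_x^*$ are surjective, so (6) is an affine bundle over $X_i$, hence smooth. Its fibre over the base point is $C_i+P_i^\perp$, on which $P_i^\times$ is transitive by Lemma 4; so (6) is homogeneous under $G_{k_i}$. The stabilizer of (base point, $C_i$) is $\mathrm{Stab}(C_i)\cap P_i^\times=\mathrm{Stab}(C_i)$. So the projection to $\mathcal O_i$ is an equivariant bijection of homogeneous spaces, an isomorphism in characteristic $0$.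

**Step 2: affineness**, needed for the GIT quotient. Drop the index and let $G_k^1=\ker(G_k\to G)$, a unipotent group. By the description of $\mathrm{Stab}(C)$ in the proof of Lemma 4, it contains $L_0$ and reduces mod $z$ to $L_0$, so $\mathrm{Stab}(C)=L_0\ltimes(\mathrm{Stab}(C)\cap G_k^1)$. Hence $\mathcal O\cong G_k/\mathrm{Stab}(C)\to G/L_0$ is an étale locally trivial bundle with fibre $G_k^1/(\mathrm{Stab}(C)\cap G_k^1)\cong G_k^1C$. This is a closed orbit of a unipotent group in $\mathfrak g_k^*$, hence affine. The base $G/L_0$ is affine, being the closed conjugacy class of a diagonal matrix with centralizer $L_0$. So $\mathcal O$ is affine. $\square$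

For $k=1$, $n=2$ this says that a regular semisimple conjugacy class in $\mathfrak{gl}_2$ maps to $\mathbb P^1$, by keeping the first eigenline, and the fibres are affine lines.

## 4. Zero residue sum and the algebra of simultaneous stabilizers

For $x=(g_iP_i^\times)_i\in X$ put
$$A_x=\{\xi\in\mathfrak g:\ \xi\in P_{x_i}\text{ for all }i\}.$$
This is a unital subalgebra of $\mathfrak g$, and $\mathrm{Stab}_G(x)=A_x\cap G=A_x^\times$. The hypothesis on the first pole makes it very simple. Let $g_0=g_1\bmod z$. Since $P_1\bmod z=\mathfrak t$ by Lemma 3, $x\mapsto g_0T\in G/T$ is a well-defined $G$-equivariant morphism, and $A_x\subset g_0\mathfrak tg_0^{-1}$: if $g_1^{-1}\xi g_1\in P_1$, reduce mod $z$. So $g_0^{-1}A_xg_0$ is a unital subalgebra of $\mathfrak t=\mathbb C^n$, hence spanned by idempotents. It equals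
$$\mathfrak t_\lambda:=\mathrm{span}(e_J:J\in\lambda)$$
for a unique set partition $\lambda=\lambda(x)$ of $[n]$, and $\dim A_x=|\lambda(x)|$. For example, $\lambda=\{\{1,3\},\{2\}\}$ gives the matrices $\mathrm{diag}(a,b,a)$. Since $A_{gx}=gA_xg^{-1}$ for $g\in G$, $\lambda(gx)=\lambda(x)$.

The hypothesis is really used here. If $n=2$ and all $k_i=1$, then $X=(\mathbb P^1)^d$, and at $x=(\ell,\dots,\ell)$ the algebra $A_x$ consists of all matrices preserving $\ell$. It contains nilpotents and is not of the form $g\mathfrak t_\lambda g^{-1}$.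

Let $U=\{x\in X:\dim A_x=1\}$. The algebra $A_x$ is the kernel of the map of vector bundles $\mathfrak g\to\bigoplus_i\mathfrak g_{k_i}/P_{x_i}$ over $X$, and $\dim A_x\ge1$ always, so $U$ is open and $G$-stable.

**Lemma 7.** The projection $\mu^{-1}(0)\to X$ has image $U$, and the scheme $\mu^{-1}(0)\to U$ is a $G$-equivariant torsor under a vector bundle, Zariski locally trivial, of fibre dimension $\frac12\sum_i\dim\mathcal O_i-(n^2-1)$. In particular $\mu^{-1}(0)$ is smooth, so reduced.

*Proof.* **Step 1: a family of linear systems.** By Lemma 6, $\mu^{-1}(0)$ is the closed subscheme of $X\times\prod_i\mathfrak g_{k_i}^*$ defined by $\Phi_x(B)=((\chi_{x_i})_i,0)$, where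
$$\Phi_x:\bigoplus_i\mathfrak g_{k_i}^*\to\bigoplus_iP_{x_i}^*\oplus\mathfrak g^*,\qquad(B_i)\mapsto\Big((B_i|_{P_{x_i}})_i,\ \sum_iB_i|_{\mathfrak g}\Big).\tag{7}$$
Its transpose is $((p_i)_i,\xi)\mapsto(p_i+\xi)_i$, with kernel $\{((-\xi)_i,\xi):\xi\in A_x\}$. So the system is solvable at $x$ iff $\sum_i\chi_{x_i}$ vanishes on $A_x$, and $\mathrm{rk}\,\Phi_x=\sum_i\dim P_i+n^2-\dim A_x$.

**Step 2: values on idempotents**, which is where genericity enters. Let $e\in A_x$ be an idempotent of rank $n'$. Then $g_i^{-1}eg_i\in P_i$ is an idempotent, $P_i^\times$-conjugate to some $e_{I_i}$ by Lemma 3, and $|I_i|=n'$ by comparing traces mod $z$. By Lemma 2, $\chi_{x_i}(e)=\langle C_i,e_{I_i}\rangle=\sum_{j\in I_i}(C_{i,1})_{jj}$.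

If $A_x=\mathbb C\cdot1$, then $\sum_i\chi_{x_i}(1)=\sum_i\mathrm{tr}\,C_{i,1}=0$ by (G1), so the fibre is non-empty. If $\dim A_x\ge2$, then $A_x$ is conjugate to some $\mathfrak t_\lambda$ with $|\lambda|\ge2$ and contains an idempotent $e$ of rank $0<n'<n$. By (G2), $\sum_i\chi_{x_i}(e)\ne0$, so the fibre is empty.

**Step 3: bundle structure.** So $\mu^{-1}(0)$ lies over the open set $U$. There $\Phi$ has constant rank, and $U$ is reduced, so $\ker\Phi$ and $\mathrm{im}\,\Phi$ are subbundles, and the section $((\chi_{x_i})_i,0)$, lying pointwise in $\mathrm{im}\,\Phi$, is a section of $\mathrm{im}\,\Phi$. Its preimage under the surjection onto $\mathrm{im}\,\Phi$ is a torsor under $\ker\Phi$. Zariski locally the surjection splits, so the torsor is Zariski locally trivial. The fibre dimension is $\sum_i\dim\mathfrak g_{k_i}/P_i-(n^2-1)$; use Lemma 4. $\square$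

**Consequences for $\mathcal M$.** The stabilizer in $G$ of a point of $\mu^{-1}(0)$ over $x\in U$ lies in $A_x^\times=\mathbb C^*$, and scalars act trivially. So $\mathrm{PGL}_n$ acts freely on $\mu^{-1}(0)$, which is smooth by Lemma 7 and affine as a closed subscheme of $\prod_i\mathcal O_i$. All orbits have the same dimension, hence are closed. By Luna's slice theorem $\mu^{-1}(0)\to\mathcal M$ is an étale locally trivial principal $\mathrm{PGL}_n$-bundle. Thus $\mathcal M\ne\emptyset$ iff $U\ne\emptyset$. In this case $U$ (open in the irreducible $X$), $\mu^{-1}(0)$ and $\mathcal M$ are irreducible and smooth, $\mathcal M$ is affine, and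
$$\dim\mathcal M=\tfrac12\sum_i\dim\mathcal O_i+\Big(\tfrac12\sum_i\dim\mathcal O_i-(n^2-1)\Big)-(n^2-1)=D.$$

## 5. Strata indexed by set partitions

We now organize $X\setminus U$. For a set partition $\lambda$ of $[n]$ let $L_\lambda\cong\prod_{J\in\lambda}\mathrm{GL}_{|J|}$ be the centralizer of $\mathfrak t_\lambda$ in $G$, and $Z_\lambda=\mathfrak t_\lambda^\times$ its centre, a torus. Let $\rho_\lambda:X\to G/T\to G/L_\lambda$, $x\mapsto g_0L_\lambda$, and
$$F_\lambda=\{x\in X:g_0\mathfrak t_\lambda g_0^{-1}\subset A_x\}=\{x:\lambda(x)\text{ refines or equals }\lambda\},\qquad Y'_\lambda=F_\lambda\cap\rho_\lambda^{-1}(eL_\lambda).$$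
If $\lambda$ has one block, then $F_\lambda=X$. In the situation of Section 1, with $\lambda=\{\{1\},\{2\}\}$, $F_\lambda$ is the union of the $2^{d-1}$ copies of $G/T$ and $Y'_\lambda$ is the set of fixed points of $T'$ in $V$.

**Lemma 8.** $F_\lambda$ is a smooth closed $G$-stable subvariety of $X$, $F_\lambda\cong G\times_{L_\lambda}Y'_\lambda$, and $Y'_\lambda$ is open and closed in $X^{Z_\lambda}$. For $y\in Y'_\lambda$ all weights of $Z_\lambda$ on $T_yX/T_yF_\lambda$ are nonzero.

*Proof.* **Step 1: $F_\lambda$ is closed and fibres over $G/L_\lambda$.** The spaces $g_0\mathfrak t_\lambda g_0^{-1}$ and $P_{x_i}$ form vector bundles over $X$, and $F_\lambda$ is the zero locus of $g_0\mathfrak t_\lambda g_0^{-1}\to\bigoplus_i\mathfrak g_{k_i}/P_{x_i}$. So it is closed, and clearly $G$-stable; give it the reduced structure. Let $Y'$ be the scheme-theoretic fibre of $\rho_\lambda|_{F_\lambda}$ over $eL_\lambda$. The map $G\times Y'\to F_\lambda\times_{G/L_\lambda}G$, $(g,y)\mapsto(gy,g)$, is an isomorphism with inverse $(f,g)\mapsto(g,g^{-1}f)$. The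 target is smooth over the reduced $F_\lambda$, so $Y'$ is reduced, i.e. $Y'=Y'_\lambda$. Dividing by the free action of $L_\lambda$ gives $G\times_{L_\lambda}Y'_\lambda\cong F_\lambda$.

**Step 2: $Y'_\lambda$ as a fixed locus**, which gives smoothness and the weights. If $\rho_\lambda(x)=eL_\lambda$, then $g_0\in L_\lambda$ and $g_0\mathfrak t_\lambda g_0^{-1}=\mathfrak t_\lambda$. Since $Z_\lambda$ spans $\mathfrak t_\lambda$ and $\mathrm{Stab}_G(x)=A_x^\times$, we have $x\in F_\lambda$ iff $Z_\lambda$ fixes $x$. So $Y'_\lambda=X^{Z_\lambda}\cap\rho_\lambda^{-1}(eL_\lambda)$. By equivariance $\rho_\lambda(X^{Z_\lambda})\subset(G/L_\lambda)^{Z_\lambda}$, in which $eL_\lambda$ is an isolated point because $(\mathfrak g/\mathrm{Lie}\,L_\lambda)^{Z_\lambda}=0$. Hence $Y'_\lambda$ is open and closed in $X^{Z_\lambda}$. The fixed locus of a torus on a smooth variety is smooth, with $T_yX^{Z_\lambda}=(T_yX)^{Z_\lambda}$. So $Y'_\lambda$ and $F_\lambda$ are smooth. As $(T_yX)^{Z_\lambda}=T_yY'_\lambda\subset T_yF_\lambda$, the space $T_yX/T_yF_\lambda$ is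 a quotient of $T_yX/(T_yX)^{Z_\lambda}$, in which all weights are nonzero. $\square$

**The filtration.** The sets $\{\lambda(x)=\lambda\}$ need not be closed, because $F_\lambda$ also contains the points with finer partitions. So we remove the finest partitions first. Let
$$X_{\le r}=\{x:|\lambda(x)|\le r\}=X\setminus\bigcup_{|\lambda|>r}F_\lambda .$$
This is open and $G$-stable, $X_{\le n}=X$, $X_{\le1}=U$. For $|\lambda|=r$ put $S_\lambda=F_\lambda\cap X_{\le r}$ and $Y_\lambda=Y'_\lambda\cap X_{\le r}$. A refinement of $\lambda$ with at most $r$ blocks is $\lambda$, so $S_\lambda=\{x:\lambda(x)=\lambda\}$. By Lemma 8, $S_\lambda\cong G\times_{L_\lambda}Y_\lambda$ is smooth and closed in $X_{\le r}$, and $X_{\le r}\setminus X_{\le r-1}=\bigsqcup_{|\lambda|=r}S_\lambda$.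

## 6. Nonzero normal weights and injective Gysin maps

In Section 1 the Euler class was a nonzero element of an integral domain. Now $H_G^*(S)$ can have nilpotents: for a component $S=G\times_{L_\lambda}Y$ it is $H^*_{L_\lambda}(Y)$, and $Y$ is usually not a point. But $Z_\lambda$ acts trivially on $Y$, so $H^*(BZ_\lambda)$ splits off as a polynomial factor, and we only need to look at the leading term of the Euler class in that factor.

**Proposition 9.** For $2\le r\le n$ there are short exact sequences
$$0\to\bigoplus_SH_G^{i-2c_S}(S)\to H_G^i(X_{\le r})\to H_G^i(X_{\le r-1})\to0,\tag{8}$$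
where $S$ runs over the connected components of the $S_\lambda$, $|\lambda|=r$, and $c_S$ is the codimension of $S$. Consequently $H_G^*(X)\to H_G^*(U)$ is surjective.

*Proof.* **Step 1: reduction to Euler classes.** The components $S$ are $G$-stable since $G$ is connected, and they are closed in $X_{\le r}$ and disjoint. By the equivariant Gysin sequence it suffices that the Gysin map is injective in all degrees. Composed with restriction to the components it becomes diagonal, with entries multiplication by $e(\mathcal N_S)$. So it suffices that $e(\mathcal N_S)$ is a non-zero-divisor in $H_G^*(S)$.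

**Step 2: splitting off the central torus.** Write $S=G\times_LY$ with $L=L_\lambda$, which is connected, and $Y$ a component of $Y_\lambda$. Then $S_{hG}=Y_{hL}$, so $H_G^*(S)=H_L^*(Y)$, and $e(\mathcal N_S)$ corresponds to the $L$-equivariant Euler class of $\mathcal N_S|_Y$. Let $L''=\prod_{J\in\lambda}\mathrm{SL}_{|J|}$, $Z=Z_\lambda$, $L'=L''\times Z$. The multiplication map $L'\to L$ is surjective with finite kernel $K$, so $Y_{hL'}\to Y_{hL}$ has the rationally acyclic fibre $BK$, and $H_L^*(Y)\cong H_{L'}^*(Y)$. As $Z$ acts trivially on $Y$, $Y_{hL'}=Y_{hL''}\times BZ$ and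
$$H_{L'}^*(Y)=H^*(BZ)\otimes H_{L''}^*(Y).$$
Here $H^*(BZ)$ is a polynomial ring in which nonzero characters of $Z$ give nonzero elements of degree $2$.

**Step 3: the leading term.** The bundle $\mathcal N_S|_Y$ splits $L'$-equivariantly into $Z$-weight bundles $\chi\otimes\mathcal N'_\chi$, where $\mathcal N'_\chi$ is an $L''$-equivariant bundle of rank $m_\chi$ with trivial $Z$-action. All $\chi$ are nonzero by Lemma 8. Hence
$$e(\mathcal N_S)=\prod_\chi\sum_p\chi^{m_\chi-p}c_p(\mathcal N'_\chi)=\prod_\chi\chi^{m_\chi}+(\text{terms of lower degree in }H^*(BZ)).\tag{9}$$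
Suppose $e(\mathcal N_S)\alpha=0$ with $\alpha\ne0$ homogeneous, and let $\alpha_{top}\ne0$ be its part of highest degree in $H^*(BZ)$. The part of highest possible degree of the product is $\big(\prod_\chi\chi^{m_\chi}\big)\alpha_{top}$, so this vanishes in $H^*(BZ)\otimes H_{L''}^*(Y)$. But multiplication by a nonzero polynomial is injective there. This contradiction proves (8). Composing the surjections from $r=n$ down to $r=2$ gives the last claim. $\square$

## 7. From $H_G^*(U)$ to $H^*(\mathcal M)$

Assume $\mathcal M\neq\emptyset$.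

**Step 1: $H_G^*(X)$ is of Tate type.** By Lemma 5, $X_N\to(\prod_iG/Q_i)_N$ is a bundle with affine spaces as fibres, so $H_G^*(X)\cong H_G^*(\prod_iG/Q_i)$ as mixed Hodge structures. The variety $(\prod_iG/Q_i)_N$ is an iterated partial flag bundle over $\mathrm{Gr}(n,N)$. It is smooth projective, and its cohomology injects into that of $((G/B)^d)_N$, an iterated full flag bundle over $\mathrm{Gr}(n,N)$, whose cohomology is generated by Chern classes of vector bundles. Hence $H_G^{odd}(X)=0$ and $H_G^{2p}(X)$ is of type $(p,p)$.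

**Step 2: transfer to $\mu^{-1}(0)$.** Restriction is a morphism of mixed Hodge structures, so by Proposition 9 the same holds for $H_G^*(U)$. By Lemma 7, $\mu^{-1}(0)_N\to U_N$ is an affine bundle, so it holds for $H_G^*(\mu^{-1}(0))\cong H_G^*(U)$.

**Step 3: removing the scalars.** The group $G$ acts through $\mathrm{PGL}_n$, so $H_G^*(\mu^{-1}(0))$ is bigger than $H^*(\mathcal M)$, and we must see by how much. Since all $m^{(1)}_{ab}>0$, $Q_1=B$. Let $\mathcal L_{1,1}$ be the $G$-equivariant pull-back to $\mu^{-1}(0)$ of the first graded line of the tautological flag on $G/Q_1=G/B$, and $x_{1,1}=c_1(\mathcal L_{1,1})\in H_G^2(\mu^{-1}(0))$. As $\mu^{-1}(0)\to\mathcal M$ is a principal $\mathrm{PGL}_n$-bundle, $\mu^{-1}(0)_{hG}\to\mathcal M$ is a locally trivial fibration with fibre $\mathrm{PGL}_n\times_GEG=EG/\mathbb C^*\simeq B\mathbb C^*$. Scalars act on $\mathcal L_{1,1}$ with weight $1$, so $x_{1,1}$ restricts to $\pm$ the generator of $H^*(B\mathbb C^*)$. By Leray–Hirsch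
$$H_G^*(\mu^{-1}(0))=H^*(\mathcal M)\otimes\mathbb Q[x_{1,1}].\tag{10}$$
So $H^i(\mathcal M)\to H_G^i(\mu^{-1}(0))$ is injective. For $i\le2(N-n)$ it is identified by (2) with the pull-back along the morphism of varieties $\mu^{-1}(0)\times_GE_N\to\mathcal M$, so it is a morphism of mixed Hodge structures. Hence $H^{odd}(\mathcal M)=0$ and $H^{2p}(\mathcal M)$ is of type $(p,p)$.

**Step 4: compact supports.** $\mathcal M$ is smooth and irreducible of dimension $D$, so Poincaré duality gives $H_c^{odd}(\mathcal M)=0$ and $H_c^{2D-2p}(\mathcal M)$ of type $(D-p,D-p)$. Together with the consequences drawn in Section 4 this proves Theorem C, and Theorem A except for the generators.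

**Step 5: generators in Theorem A.** Now all leading terms are regular and $Q_i=B$ for all $i$. Let $\mathcal L_{i,a}$ be the pull-back to $\mu^{-1}(0)$ of the $a$-th graded line of the tautological flag on the $i$-th factor of $(G/B)^d$, and $x_{i,a}=c_1(\mathcal L_{i,a})$. The ring $H_G^*((G/B)^d)$ is generated by the classes $x_{i,a}$: the cohomology of a full flag bundle is generated by them over that of the base, and $H^*(BG)$ is generated by the elementary symmetric functions of $x_{1,1},\dots,x_{1,n}$, the equivariant Chern classes of $\mathbb C^n$. By Steps 1 and 2, $H_G^*((G/B)^d)\cong H_G^*(X)$ surjects onto $H_G^*(\mu^{-1}(0))$, so the $x_{i,a}$ generate the latter. By (10), $H^*(\mathcal M)\to H_G^*(\mu^{-1}(0))/(x_{1,1})$ is a ring isomorphism. Scalars act trivially on $\mathcal L_{i,a}\otimes\mathcal L_{1,1}^{-1}$, so this line bundle is $\mathrm{PGL}_n$-equivariant and descends to $\mathcal M$. Its first Chern class maps to $x_{i,a}-x_{1,1}\equiv x_{i,a}$. So these classes generate $H^*(\mathcal M)$. This proves Theorem A, and with it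 the Corollary. $\square$

## 8. Counting strata: Betti numbers and non-emptiness

For Theorem B all leading terms are regular and $k_1\ge2$. So $P_i$ is defined by $m_{ab}=k_i$ for $a\ne b$, $\mathfrak l_0=\mathfrak t$, and $\pi_i(p)=\mathrm{diag}(p\bmod z)$. The sequences (8) turn into a recursion, because each stratum is built from sets $U$ of smaller rank.

For $m\ge1$ let $P_i^{(m)},X_i^{(m)},X^{(m)},U^{(m)}$ be the objects above for $\mathrm{GL}_m$ with the same $k_i$. They, and Sections 5 and 6, do not involve $\mathbf C$. (For $m=1$, $X^{(1)}=U^{(1)}$ is a point.) By Lemma 4, $\dim X^{(m)}=\frac{\mathbf k}2(m^2-m)$. As $H^*_{\mathrm{GL}_m}(U^{(m)})$ is a quotient of $H^*_{\mathrm{GL}_m}(X^{(m)})$, it is concentrated in even degrees. Put $\Phi_m=\sum_p\dim H^{2p}_{\mathrm{GL}_m}(U^{(m)})\,q^p$.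

**Step 1: decomposing $Y'_\lambda$.** Fix $\lambda=\{J_1,\dots,J_r\}$, $n_j=|J_j|$, $\varepsilon_j=e_{J_j}$. Let $x=(g_iP_i^\times)_i\in X^{Z_\lambda}$; this means $\varepsilon_j\in A_x$ for all $j$. Then $(g_i^{-1}\varepsilon_jg_i)_j$ is a complete orthogonal system of idempotents of $P_i$, and $\pi_i(g_i^{-1}\varepsilon_jg_i)=e_{I_i^{(j)}}$ defines ordered set partitions $(I_i^{(j)})_j$ of $[n]$. We have $|I_i^{(j)}|=n_j$, since $P_i\bmod z$ is upper triangular and traces agree. They do not depend on the choice of $g_i$, because $\mathfrak t$ is commutative. They are locally constant on $X^{Z_\lambda}$, since they depend algebraically on $x$ and take finitely many values. As $P_1\bmod z=\mathfrak t$, $\pi_1(g_1^{-1}\varepsilon_jg_1)=g_0^{-1}\varepsilon_jg_0$. So $x\in Y'_\lambda$, i.e. $g_0\in L_\lambda$, iff $I_1^{(j)}=J_j$ for all $j$.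

Fix data $I=(I_i^{(j)})$ with $I_1^{(j)}=J_j$, and let $Y'_I\subset Y'_\lambda$ be the corresponding open and closed part.

**Step 2: $Y'_I\cong\prod_jX^{(n_j)}$.** We show that $Y'_I$ is homogeneous and compute a stabilizer. Let $(L_\lambda)_k=\prod_j\mathrm{GL}_{J_j}(R_k)$ be the centralizer of the $\varepsilon_j$ in $G_k$. By Lemma 3 there is $u\in1+N_i$ with $u(g_i^{-1}\varepsilon_jg_i)u^{-1}=e_{I_i^{(j)}}$ for all $j$. Replacing $g_i$ by $g_iu^{-1}$, every point of $Y'_I$ can be written with $g_i^{-1}\varepsilon_jg_i=e_{I_i^{(j)}}$ for all $i,j$. If $g_i,g_i'$ are two such choices, for the same or for different points of $Y'_I$, then $g_i'g_i^{-1}$ commutes with all $\varepsilon_j$, so it lies in $(L_\lambda)_{k_i}$. Conversely $\prod_i(L_\lambda)_{k_i}$ preserves $Y'_I$. So $Y'_I$ is homogeneous under $\prod_i(L_\lambda)_{k_i}$. As base point take the permutation matrices $w_i$ mapping each $I_i^{(j)}$ increasingly onto $J_j$. The stabilizer of $w_iP_i^\times$ in $(L_\lambda)_{k_i}$ consists of the $h$ with $w_i^{-1}hw_i\in P_i$. Since the condition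 defining $P_i$ depends only on the order of the indices, this stabilizer is $\prod_j(P_i^{(n_j)})^\times$ under the increasing bijections $J_j\cong[n_j]$. Hence $Y'_I\cong\prod_jX^{(n_j)}$, $L_\lambda$-equivariantly.

**Step 3: the part in the open stratum.** Let $x=(x^{(j)})_j\in Y'_I$. The commutative algebra $A_x$ contains the $\varepsilon_j$, so its elements are block diagonal and $A_x=\bigoplus_j\varepsilon_jA_x$. By the description of the stabilizer in Step 2, applied to all matrices and not only to invertible ones, $\varepsilon_jA_x=A_{x^{(j)}}$. Now $x\in Y_\lambda$ iff $\dim A_x=r$ iff $\dim A_{x^{(j)}}=1$ for all $j$. Thus $Y_\lambda\cap Y'_I\cong\prod_jU^{(n_j)}$, which is connected or empty. The stratum $S_I=G\times_{L_\lambda}(Y_\lambda\cap Y'_I)$ has equivariant cohomology $\bigotimes_jH^*_{\mathrm{GL}_{n_j}}(U^{(n_j)})$, with series $\prod_j\Phi_{n_j}$. If non-empty, it is open in $G\times_{L_\lambda}Y'_I$ and so has the same codimension,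
$$\tfrac{\mathbf k}2(n^2-n)-\Big(n^2-\sum_jn_j^2\Big)-\tfrac{\mathbf k}2\Big(\sum_jn_j^2-n\Big)=w\Big(n^2-\sum_jn_j^2\Big).$$

**Step 4: the formula.** By Lemma 5, $H_G^*(X)\cong H_G^*((G/B)^d)$ has series $([n]!)^d/\prod_{a\le n}(1-q^a)$. For a size vector $(n_1,\dots,n_r)$ there are $\big(\frac{n!}{\prod n_j!}\big)^d$ choices of an ordered partition $(J_j)=(I_1^{(j)})$ and of $(I_i^{(j)})$, $i\ge2$. Each pair $(\lambda,I)$ with unordered $\lambda$ arises from $r!$ simultaneous orderings. Adding up (8) for $r=n,\dots,2$, with $\Phi_n$ as the term $r=1$, gives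
$$\frac{([n]!)^d}{\prod_{a\le n}(1-q^a)}=\sum_{r\ge1}\frac1{r!}\sum_{n_1+\dots+n_r=n}\Big(\frac{n!}{\prod_jn_j!}\Big)^dq^{w(n^2-\sum_jn_j^2)}\prod_j\Phi_{n_j}.\tag{11}$$
This holds for every $n\ge1$. Divide by $(n!)^dq^{wn^2}$, multiply by $x^n$, and sum over $n$; in $\mathbb Q((q^{1/2}))[[x]]$ we get
$$\sum_{m\ge0}\frac{q^{-wm^2}([m]!)^d}{(m!)^d\prod_{a\le m}(1-q^a)}x^m=\exp\Big(\sum_{m\ge1}\frac{q^{-wm^2}\Phi_m}{(m!)^d}x^m\Big).\tag{12}$$
By (10) and Lemma 7, $\sum_p\dim H^{2p}(\mathcal M_n(\mathbf C))\,q^p=(1-q)\Phi_n$; both sides are $0$ if $\mathcal M=\emptyset$. Taking the logarithm of (12) and the coefficient of $x^n$ gives the formula of Theorem B.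

**Step 5: non-emptiness.** By Section 4, $\mathcal M\ne\emptyset$ iff $U\ne\emptyset$. If $\mathbf k\ge3$, then $w>0$, so each of the finitely many strata $S_I$ with $r\ge2$ is empty or has positive codimension in the irreducible $X$. They cannot cover $X$, so $U\ne\emptyset$. If $\mathbf k\le2$, then $d=1$ and $k_1=2$, because $k_1\ge2$. If $U$ were non-empty, $\mathcal M$ would be non-empty of dimension $2(n^2-n)-2(n^2-1)=2-2n<0$, which is absurd. This proves Theorem B. $\square$

**Examples in rank two.** For $n=2$ the coefficient of $x^2$ in the logarithm is $a_2-\frac12a_1^2$ with $a_1=\frac{q^{-w}}{1-q}$ and $a_2=\frac{q^{-4w}(1+q)^d}{2^d(1-q)(1-q^2)}$, so the formula reads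
$$\sum_p\dim H^{2p}(\mathcal M)\,q^p=\frac{(1+q)^{d-1}-2^{d-1}q^{2w}}{1-q}.$$
For all $k_i=2$ we have $w=d-1$, and this is Proposition 1; for pole orders $(2,2)$ it is $\frac{1+q-2q^2}{1-q}=1+2q$. For a single pole of order $3$, $w=\frac12$ and the series is $\frac{1-q}{1-q}=1$; for pole orders $(2,1)$, again $w=\frac12$ and it is $\frac{1+q-2q}{1-q}=1$. In both of these cases $\dim\mathcal M=3\cdot2-6=0$, and the irreducible variety $\mathcal M$ is a point.
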